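\title{The compact-open topology on the diffeomorphism group of a $3$-manifold need not be minimal}

\begin{abstract}
Let $M$ be a smooth connected $3$-manifold without boundary that contains, as a closed subset, a $\pi_1$-injective open annulus or torus. We construct a Hausdorff group topology on the diffeomorphism group of $M$ that is strictly coarser than the compact-open topology. Every neighborhood of the identity in this topology acts transitively on $n$-tuples of distinct points, for every $n$. The result applies to $S^1\times\mathbb R^2$ and to $T^3$. The mechanism comes from knot theory: pushing a point along an arc that is locally knotted at every small scale is a small move for the new topology.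
\end{abstract}

\section{Introduction}\label{sec:intro}

A Hausdorff group topology $\mathfrak t$ on a group $G$ is \emph{minimal} if $G$ admits no Hausdorff group topology strictly coarser than $\mathfrak t$. Equivalently, every continuous injective homomorphism from $(G,\mathfrak t)$ to a Hausdorff topological group is a homeomorphism onto its image: no open set can be given up without losing either the separation of points or the continuity of the group operations. A compact Hausdorff group topology is minimal, since a continuous bijection from a compact space to a Hausdorff space is a homeomorphism. The usual topology of $\mathbb R$ is not: the homomorphism $t\mapsto(e^{it},e^{i\sqrt2\,t})$ to the torus is continuous and injective, but it sends a suitable sequence $t_j\in2\pi\mathbb Z$, $t_j\to\infty$, to a sequence converging to the identity.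

For a topological space $X$, the \emph{compact-open topology} on the homeomorphism group $\mathcal H(X)$ is generated by the sets
\[
[K,U]=\{f\in\mathcal H(X): f(K)\subseteq U\},\qquad K\subseteq X\text{ compact},\ U\subseteq X\text{ open}.
\]
If $X$ is Hausdorff, locally compact and locally connected, in particular if $X$ is a manifold, this is a group topology by a theorem of Arens. For a smooth manifold $M$ we regard the diffeomorphism group $\mathcal D(M)$ as a subgroup of $\mathcal H(M)$, and we write CO for the restriction of the compact-open topology to $\mathcal D(M)$. This topology ignores derivatives and records only where points go, so it is a natural candidate for a topology that cannot be weakened further. The following is known. If $M$ is connected, has no boundary and $\dim M\neq3$, then CO is minimal on $\mathcal D(M)$; if $\partial M\neq\emptyset$ and $\dim M>1$, then it is not. The remaining case is the subject of a question of de la Nuez Gonz\'alez~\cite{dlNG}.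

\medskip
\noindent\textbf{Question.} \emph{Is CO minimal on $\mathcal D(M)$ for every smooth connected $3$-manifold $M$ without boundary, compact or not?}
\medskip

Nothing in the definitions singles out a dimension, and the answer is yes in every other dimension, so one would guess that it is yes in dimension three. It is no.

\begin{theorem}\label{thm:main}
Let $M$ be a smooth connected $3$-manifold without boundary. Suppose that $M$ contains a smoothly embedded surface $F$, closed as a subset of $M$, diffeomorphic to $S^1\times\mathbb R$ or to $S^1\times S^1$, such that $\pi_1(F)\to\pi_1(M)$ is injective. Then CO is not minimal on $\mathcal D(M)$: the topology $\mathfrak t_N$ of Definition~\ref{def:top} is a Hausdorff group topology on $\mathcal D(M)$ strictly coarser than CO. Moreover, for every $n\ge1$, every $\mathfrak t_N$-neighborhood of $1$ acts transitively on ordered $n$-tuples of distinct points of $M$.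
\end{theorem}

Here a subset $V\subseteq\mathcal D(M)$ \emph{acts transitively} on $n$-tuples if any such tuple is carried to any other by some element of $V$. With $F=S^1\times\mathbb R\times\{0\}$ the theorem applies to $M=S^1\times\mathbb R^2$, and this answers the Question in the negative. With $F=S^1\times S^1\times\{\mathrm{pt}\}$ it applies to $M=T^3$, so minimality also fails for some closed $3$-manifolds. We claim nothing about manifolds that contain no such $F$, for instance $\mathbb R^3$ or $S^3$.

\subsection*{The idea}
Take $M=S^1\times\mathbb R^2$ and let $\tau$ be the distance to the core circle $\alpha=S^1\times\{0\}$, truncated at $1$. To a diffeomorphism $h$ we attach one number $\nu(h)$, which measures how close to $\alpha$ one can travel once around the annulus $h(F)$ while staying on that annulus. A diffeomorphism $f$ is declared small if composing with $f$ changes $\nu(h)$ very little, uniformly in $h$. This recipe always gives a group topology coarser than CO (Section~\ref{sec:length}), and a commutator argument shows that it is Hausdorff (Section~\ref{sec:top}).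

The work lies in showing that the new topology is \emph{strictly} coarser. A lower bound for $\nu(h)$ is certified by a curve on $h(F)$ that crosses every competing loop and stays where $\tau$ is large (Section~\ref{sec:dual}). Let $T$ be supported in a thin tube $U$. If the certificate can be rerouted off $U$ at small cost, then $T$ does not lower $\nu(h)$ by much. Rerouting fails only when some loop on $h(F)$ uses $U$ as a corridor to climb from low values of $\tau$ to high ones. A straight tube can be used in this way (Example~\ref{ex:straight}). A knotted tube cannot: after passing to the universal cover, a piece of an embedded plane would have a boundary curve running once through a local knot (Section~\ref{sec:tubes}). Tying many small knots in $U$ makes the argument work at every level of $\tau$ at once (Section~\ref{sec:chains}), and a tube with many small knots joins any point of $M$ to any other (Section~\ref{sec:end}).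

\subsection*{Conventions}
Diffeomorphisms and embeddings are $C^\infty$. We write $G=\mathcal D(M)$, $\operatorname{supp}f=\overline{\{x:f(x)\neq x\}}$, $[u,v]=uvu^{-1}v^{-1}$, and $\operatorname{osc}_A\varphi=\sup_A\varphi-\inf_A\varphi$. We use the following standard fact: two points $p,q$ of a connected manifold $Y$ are joined by a smooth embedded arc, and the flow of a vector field supported near that arc gives a compactly supported diffeomorphism of $Y$, isotopic to the identity, taking $p$ to $q$.

\section{Group topologies from a function on the group}\label{sec:length}

Recall how group topologies are specified. Let $\mathcal V$ be a filter base of subsets of a group $G$, each containing $1$. Suppose that for all $V\in\mathcal V$ and $g\in G$ there are members $V',V'',V'''$ of $\mathcal V$ with $V'V'\subseteq V$, $(V'')^{-1}\subseteq V$ and $gV'''g^{-1}\subseteq V$. Then $\mathcal V$ is a neighborhood base at $1$ of a unique group topology, which is Hausdorff if and only if $\bigcap\mathcal V=\{1\}$. A group topology $\mathfrak t$ is coarser than a group topology $\mathfrak t_0$ if and only if every $\mathfrak t$-neighborhood of $1$ is a $\mathfrak t_0$-neighborhood of $1$.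

\begin{lemma}\label{lem:length}
Let $G$ be a group and $\nu\colon G\to[0,1]$ any function. Put
\[
N(f)=\sup_{h\in G}|\nu(fh)-\nu(h)|,\qquad V(g_1,\dots,g_r;\varepsilon)=\{f\in G: N(g_ifg_i^{-1})<\varepsilon\ \text{ for } i=1,\dots,r\}.
\]
Then $N(1)=0$, $N(f^{-1})=N(f)$ and $N(f_1f_2)\le N(f_1)+N(f_2)$. The sets $V(g_1,\dots,g_r;\varepsilon)$, with $g_i\in G$ and $\varepsilon>0$, form a neighborhood base at $1$ of a group topology $\mathfrak t_N$. The intersection of these sets is the normal subgroup $\mathcal K=\{f: N(gfg^{-1})=0\text{ for all }g\in G\}$, and $\mathfrak t_N$ is Hausdorff if and only if $\mathcal K=\{1\}$.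
\end{lemma}

\begin{proof}
Symmetry of $N$ follows by substituting $f^{-1}h$ for $h$, and subadditivity from
\[
|\nu(f_1f_2h)-\nu(h)|\le|\nu(f_1f_2h)-\nu(f_2h)|+|\nu(f_2h)-\nu(h)|.
\]
Abbreviate $g_1,\dots,g_r$ by $g_i$. The intersection of $V(g_i;\varepsilon)$ and $V(g'_j;\varepsilon')$ contains $V(g_i,g_j';\min(\varepsilon,\varepsilon'))$, so the sets form a filter base. They contain $1$ and are symmetric, $V(g_i;\varepsilon/2)^2\subseteq V(g_i;\varepsilon)$ by subadditivity, and $gV(g_ig;\varepsilon)g^{-1}=V(g_i;\varepsilon)$. The set $\mathcal K$ is a subgroup by symmetry and subadditivity, and its definition is invariant under conjugation.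
\end{proof}

The function $N$ need not be invariant under conjugation, which is why finitely many conjugates of $f$ are tested at once. Now let $G=\mathcal D(M)$ for a manifold $M$. The functions $\nu$ that we consider measure how deep $h$ can place some member of a family of test sets in a fixed well.

\begin{lemma}\label{lem:coarser}
Let $\tau\colon M\to[0,1]$ be continuous with $1-\tau$ compactly supported, let $\mathcal C$ be a nonempty family of nonempty compact subsets of $M$, and let $\nu(h)=\inf_{\gamma\in\mathcal C}\max_\gamma\tau\circ h$. Then $N(f)\le\sup_M|\tau f-\tau|$, and $\mathfrak t_N$ is coarser than CO.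
\end{lemma}

\begin{proof}
For $\gamma\in\mathcal C$ and $h\in G$, the numbers $\max_\gamma\tau fh$ and $\max_\gamma\tau h$ differ by at most $\sup_M|\tau f-\tau|$. The same then holds for their infima over $\gamma$, which gives the inequality. Since conjugations are CO-continuous, it now suffices to find, for each $\varepsilon>0$, a CO-neighborhood of $1$ on which $\sup_M|\tau f-\tau|<\varepsilon$.

Cover the compact set $L=\operatorname{supp}(1-\tau)$ by finitely many compact sets $C_i$ contained in open sets $W_i$ with $\operatorname{osc}_{W_i}\tau<\varepsilon$, and let $\varepsilon'<\varepsilon$ be the largest of these oscillations. Let $O=\bigcap_i[C_i,W_i]$. Since inversion is CO-continuous, $O\cap O^{-1}$ is a CO-neighborhood of $1$. Let $f\in O\cap O^{-1}$ and $p\in M$. If $p\in L$, then $p$ and $f(p)$ lie in a common $W_i$. If $f(p)\in L$, then $f(p)$ and $p=f^{-1}(f(p))$ lie in a common $W_i$. If neither point is in $L$, then $\tau$ equals $1$ at both. So $|\tau f(p)-\tau(p)|\le\varepsilon'$ in all cases.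
\end{proof}

The problem is to choose $\mathcal C$ so that $\mathfrak t_N$ is Hausdorff but forgets where points go. The two most obvious choices fail in opposite ways. Let $M$ be connected of dimension three and suppose that $\tau$ takes the values $0$ and $1$.

\begin{example}[too rigid]\label{ex:point}
Let $\mathcal C$ consist of a single point $p_0$. As $h$ varies, $h(p_0)$ runs through $M$, so $N(f)=\sup_M|\tau f-\tau|$. Given $p\neq q$, choose $g\in G$ with $\tau g(p)=0$ and $\tau g(q)=1$. If $f(p)=q$, then $N(gfg^{-1})\ge|\tau gf(p)-\tau g(p)|=1$. So $V(g;1)$ contains no element taking $p$ to $q$: this topology still sees the motion of points.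
\end{example}

\begin{example}[too flexible]\label{ex:allcurves}
Let $\mathcal C$ consist of all smooth simple closed curves in $M$ freely homotopic to a given one, $\alpha$. Then $h(\mathcal C)$ consists of all such curves freely homotopic to $h(\alpha)$, and this family is preserved by every $f$ isotopic to the identity. So $\nu(fh)=\nu(h)$ for such $f$, all these $f$ lie in $\mathcal K$, and $\mathfrak t_N$ is not Hausdorff.
\end{example}

We take the middle course: curves in a fixed homotopy class, constrained to lie on a fixed surface.

\section{The topology $\mathfrak t_N$}\label{sec:top}

From now on $(M,F)$ is as in Theorem~\ref{thm:main}. We call $F$ an \emph{annulus} if $F\cong S^1\times\mathbb R$ and a \emph{torus} if $F\cong S^1\times S^1$. Let $\alpha=S^1\times\{\mathrm{pt}\}\subset F$, and let $\Lambda$ be the set of smooth simple closed curves in $F$ that are freely homotopic in $F$ to $\alpha^{\pm1}$. Curves in $\Lambda$ have infinite order in $\pi_1(F)$, hence in $\pi_1(M)$.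

\subsection*{The function $\tau$}
Fix $x_0\in\alpha$ and a chart $(s,x)=(s,x_1,x_2)$ centered at $x_0$ in whose domain $F=\{x_2=0\}$ and $\alpha=\{x_1=x_2=0\}$. Choose a Riemannian metric on $M$ that is Euclidean in this chart near $x_0$. For small $r>0$ the normal exponential map embeds the normal disk bundle of $\alpha$ of radius $2r$, and the metric is Euclidean on a neighborhood of the closed chart ball of radius $10r$. Rescale the chart and the metric by $1/r$. Write $B(R)$ for the open chart ball of radius $R\le10$ about $x_0$. Define $\tau\colon M\to[0,1]$ by $\tau(\exp v)=|v|$ for normal vectors $v$ to $\alpha$ with $|v|<1$, and $\tau=1$ at all other points. Because the disk bundle of radius $2$ is embedded, $\tau$ is continuous; it vanishes on $\alpha$, and $1-\tau$ has compact support. For $c<1$ the set $\{\tau\le c\}$ is compact.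

The reader may keep in mind the flat manifold $M=(\mathbb R/30\mathbb Z)\times\mathbb R^2$ with $F=\{x_2=0\}$ and $\tau(s,x)=\min(|x|,1)$.

\begin{definition}\label{def:top}
For $h\in G$ let
\[
\nu(h)=\inf_{\gamma\in\Lambda}\ \max_\gamma\ \tau\circ h\in[0,1].
\]
Let $N$, $V(g_1,\dots,g_r;\varepsilon)$ and $\mathfrak t_N$ be obtained from $\nu$ as in Lemma~\ref{lem:length}.
\end{definition}

By Lemmas~\ref{lem:length} and~\ref{lem:coarser}, $\mathfrak t_N$ is a group topology coarser than CO. Since $\alpha\in\Lambda$, we have $\nu(1)=0$. To see that $\nu$ is not constant we use the fiber over $x_0$ of the closed disk bundle of radius $\frac12$. Geodesics of length at most $2$ from $x_0$ are straight segments in the chart, so this fiber is the flat disk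
\[
\Delta=\{s=0,\ |x|\le\tfrac12\}.
\]

\begin{lemma}\label{lem:block-disk}
If $h\in G$ and $h(F)\cap\Delta=\emptyset$, then $\nu(h)\ge\frac12$.
\end{lemma}

\begin{proof}
The set $\{\tau<\frac12\}\setminus\Delta$ is an open disk bundle over the interval $\alpha\setminus\{x_0\}$, so it is contractible. If some $\gamma\in\Lambda$ had $\max_\gamma\tau h<\frac12$, then $h(\gamma)$ would lie in this set, and $\gamma$ would be null-homotopic in $M$.
\end{proof}

\begin{proposition}\label{prop:hausdorff}
The topology $\mathfrak t_N$ is Hausdorff.
\end{proposition}

\begin{proof}
Suppose that the normal subgroup $\mathcal K$ of Lemma~\ref{lem:length} contains an element $f\neq1$. We know nothing about $f$ except that it moves a point. We first deduce that $\mathcal K$ contains many explicit elements, and then check that one of them has $N\geq\frac12$.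

\emph{Step 1: $[u,v]\in\mathcal K$ whenever $u,v\in G$ have supports in $B(8)$.} Choose a nonempty open set $Y$ with $f(Y)\cap Y=\emptyset$, and $g_1\in G$ with $g_1(x_0)\in Y$. The flow of a vector field supported in $B(10)$ and equal to the inward radial field $-(s,x)$ on $\overline{B(8)}$ carries $\overline{B(8)}$ into $g_1^{-1}(Y)$ after a long enough time; call this map $g_2$ and put $g=g_1g_2$. Then $g(B(8))\subseteq Y$, so $f'=g^{-1}fg\in\mathcal K$ satisfies $f'(B(8))\cap B(8)=\emptyset$. The element $u'=f'u^{-1}f'^{-1}$ is supported in $f'(B(8))$ and therefore commutes with $v$. Since $[u,f']=uu'$,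
\[
[[u,f'],v]=uu'v\,u'^{-1}u^{-1}v^{-1}=uvu^{-1}v^{-1}=[u,v].
\]
The left side lies in $\mathcal K$ because $\mathcal K$ is normal.

\emph{Step 2: a commutator that lifts $\Delta$ off $F$.} Take a vector field supported in $B(2)$ and equal to $\partial/\partial x_2$ on $\overline{B(3/2)}$, and let $u^{-1}$ be its time-$1$ map. Then $u^{-1}(\Delta)=\Delta'=\{s=0,\ |x-(0,1)|\le\frac12\}$, because the translates of $\Delta$ by $t\,\partial/\partial x_2$, $0\le t\le1$, stay in $\overline{B(3/2)}$. Take a vector field supported in $B(8)$ and equal to $\partial/\partial s$ on $\overline{B(7)}$, and let $v$ be its time-$5$ map. It translates $B(2)$ by $5$ in the $s$-direction, so $vuv^{-1}$ is supported in $v(B(2))$, which is disjoint from $B(2)\supset\Delta'$. For $w=[u,v]$ we get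
\[
w^{-1}(\Delta)=vuv^{-1}\bigl(u^{-1}(\Delta)\bigr)=\Delta'.
\]
On $\Delta'$ we have $x_2\ge\frac12$, so $\Delta'\cap F=\emptyset$, that is, $w(F)\cap\Delta=\emptyset$. By Lemma~\ref{lem:block-disk}, $N(w)\ge\nu(w)-\nu(1)\ge\frac12$. This contradicts $w\in\mathcal K$.
\end{proof}

\section{Curves and dual curves on the surface}\label{sec:dual}

An upper bound for $\nu(h)$ is proved by exhibiting one curve in $\Lambda$. A lower bound concerns all curves in $\Lambda$, and we want it, too, to be witnessed by a single curve.

\begin{definition}
A \emph{dual curve} is a subset $\rho\subset F$ that is a smooth properly embedded line joining the two ends of $F$ if $F$ is an annulus, and a smooth simple closed curve with algebraic intersection number $\rho\cdot\alpha\neq0$ if $F$ is a torus.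
\end{definition}

We identify the annulus with $S^2\setminus\{+,-\}$. By the Jordan--Schoenflies theorem a smooth simple closed curve in $S^2$ bounds a disk on each side. A simple closed curve in the annulus that does not separate $+$ from $-$ therefore bounds a disk in $F$, while one that does separate them has winding number $\pm1$. So $\Lambda$ is the set of smooth simple closed curves separating $+$ from $-$. On the torus, free homotopy classes of loops correspond to elements of $H_1=\mathbb Z^2$; an \emph{essential} (not null-homotopic) simple closed curve represents a primitive class; and an inessential one bounds a unique disk. Two primitive classes with intersection number $0$ agree up to sign.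

Every $\gamma\in\Lambda$ meets every dual curve $\rho$. On the annulus, $\rho\cup\{+,-\}$ is connected and $\gamma$ separates $+$ from $-$. On the torus, $\rho\cdot\gamma=\pm\rho\cdot\alpha\neq0$. The next lemma is a converse: if a compact set is met by all dual curves, then each of its neighborhoods contains a curve of $\Lambda$.

\begin{lemma}[duality]\label{lem:duality}
Let $A\subseteq F$ be compact and $W\supseteq A$ open in $F$. Then $W$ contains a curve of $\Lambda$, or $F\setminus A$ contains a dual curve.
\end{lemma}

\begin{proof}
Take a smooth function $\varphi\colon F\to[0,1]$ with compact support in $W$ and equal to $1$ on $A$, and let $\Sigma=\varphi^{-1}[t,1]$ for a regular value $t\in(0,1)$. Then $\Sigma$ is a compact subsurface with smooth boundary, possibly empty or all of $F$, and $A\subseteq\operatorname{int}\Sigma\subseteq\Sigma\subseteq W$. In particular $\partial\Sigma\subseteq W\setminus A$.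

\emph{Annulus.} Let $C$ be the component of $S^2\setminus\Sigma$ containing $+$. If $-\in C$, join $+$ to $-$ by a smooth embedded arc in $C$; removing its endpoints leaves a dual curve in $F\setminus A$. Suppose $-\notin C$. The closure $\overline C$ is a compact subsurface of $S^2$ with interior $C$ whose boundary circles are components of $\partial\Sigma$, and $-\notin\overline C$. For each boundary circle $e$ of $\overline C$, the connected set $C$ lies on one side of $e$; let $\Delta_e$ be the open disk on the other side. The set $\overline C\cup\bigcup_e\Delta_e$ is closed, since $\partial\Delta_e=e\subseteq\overline C$, and open, since near a point of $e$ one side of $e$ belongs to $C$ and the other to $\Delta_e$. So it is all of $S^2$, and $-\in\Delta_e$ for some $e$. This $e$ separates $+$ from $-$, so $e\in\Lambda$, and $e\subseteq W$.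

\emph{Torus, some component $e$ of $\partial\Sigma$ is essential.} If the class of $e$ is $\pm\alpha$, then $e\in\Lambda$ and $e\subseteq W$. Otherwise $e\cdot\alpha\neq0$, and $e$ is a dual curve in $F\setminus A$.

\emph{Torus, all components of $\partial\Sigma$ are inessential.} Let $e,e'$ be two components, bounding closed disks $\Delta_e,\Delta_{e'}$. If $e'\subset\Delta_e$, then $e'$ bounds a disk inside $\Delta_e$, which is $\Delta_{e'}$ by uniqueness; likewise with the roles exchanged. If neither curve lies in the disk of the other, then $\Delta_e\cap\Delta_{e'}=\Delta_e\cap\operatorname{int}\Delta_{e'}$ is open and closed in $\Delta_e$ and is not all of it, so it is empty. Thus the disks are nested or disjoint. The maximal ones, $\Delta_1,\dots,\Delta_l$, are pairwise disjoint and contain $\partial\Sigma$. Pick interior points $z_i\in\Delta_i$ and circles $\alpha'=S^1\times\{\mathrm{pt}\}$, $\beta'=\{\mathrm{pt}\}\times S^1$ that miss all $z_i$. Shrinking each $\Delta_i$ radially toward $z_i$ inside a slightly larger disk gives a diffeomorphism $\phi$ of $F$, isotopic to the identity, such that all $\phi(\Delta_i)$ miss $\alpha'\cup\beta'$. The connected set $\phi^{-1}(\alpha'\cup\beta')$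 misses $\partial\Sigma$, so it lies in $\operatorname{int}\Sigma$ or in $F\setminus\Sigma$. In the first case $\phi^{-1}(\alpha')\in\Lambda$ lies in $W$. In the second case $\phi^{-1}(\beta')$ is a dual curve in $F\setminus A$.
\end{proof}

It is convenient to transport everything to the surface $F_h=h(F)$, $h\in G$. Put $\Lambda_h=\{h(\gamma):\gamma\in\Lambda\}$, and call the images under $h$ of dual curves \emph{dual curves in $F_h$}. Then $\nu(h)=\inf_{\gamma\in\Lambda_h}\max_\gamma\tau$, the surface $F_h$ is closed in $M$ and $\pi_1$-injective, and Lemma~\ref{lem:duality} holds for $F_h$ and $\Lambda_h$.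

\begin{corollary}\label{cor:minimax}
Let $h\in G$ and $c\in\mathbb R$.
\begin{enumerate}
\item[(a)] If $F_h$ contains a dual curve on which $\tau>c$, then $\nu(h)\ge c$.
\item[(b)] If $c<\nu(h)$, then $F_h$ contains a dual curve on which $\tau>c$.
\end{enumerate}
\end{corollary}

\begin{proof}
Part (a) holds because every curve of $\Lambda_h$ meets the dual curve. For (b) choose $c'$ with $c<c'<\nu(h)$. The set $A=F_h\cap\{\tau\le c\}$ is compact, because $c<1$ and $F_h$ is closed in $M$. The open set $W=F_h\cap\{\tau<c'\}$ contains no curve of $\Lambda_h$, since on such a curve $\max\tau<c'<\nu(h)$. Lemma~\ref{lem:duality} gives a dual curve in $F_h\setminus A$.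
\end{proof}

\section{Straight tubes and knotted tubes}\label{sec:tubes}

To prove that $\mathfrak t_N\neq\mathrm{CO}$ we look for elements $T$ with $N(T)$ small that move a point a long way. The economical way to move a point is to push it along an arc, by a diffeomorphism supported in a thin tube around that arc. Thinness alone does not make $N(T)$ small.

\begin{example}[a straight tube]\label{ex:straight}
Let $0<\eta<\frac12$ and consider, in the chart of Section~\ref{sec:top}, the thin box
\[
R_\eta=\{|s|<\eta,\ |x_1|<\eta,\ -\eta<x_2<1+\eta\}
\]
around the vertical segment from $x_0$ to $(0,0,1)$. We construct $T$ supported in $R_\eta$ with $N(T)\ge\frac12$. Let $\beta,\chi\colon\mathbb R\to[0,1]$ be smooth, with $\beta=1$ on $[-\frac12,\frac12]$ and support in $(-1,1)$, and with $\chi=1$ on $[0,1]$ and support in $(-\eta,1+\eta)$. Put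
\[
\varphi(s,x_1)=\beta(s/\eta)\,\beta(x_1),\qquad \psi(s,x_1)=\varphi(s,x_1)\,\beta(x_1/\eta),
\]
and let $h$ and $T$ be the time-$1$ maps of the vector fields $(\varphi-\psi)\chi(x_2)\,\partial/\partial x_2$ and $\psi\chi(x_2)\,\partial/\partial x_2$. Both fields are compactly supported in $B(10)$, and the second is supported in $R_\eta$. Since $0\le\psi\le\varphi\le1$, the map $h$ sends $(s,x_1,0)$ to $(s,x_1,\varphi-\psi)$, and $T$ sends this point to $(s,x_1,\varphi)$. On the line $x_1=0$ we have $\varphi=\psi$, so $h$ fixes $\alpha$ pointwise and $\nu(h)=0$. On the other hand $F_{Th}\cap B(10)$ is the graph $x_2=\varphi$, and $\varphi(0,x_1)=1$ for $|x_1|\le\frac12$, so $F_{Th}$ misses $\Delta$ and $\nu(Th)\ge\frac12$ by Lemma~\ref{lem:block-disk}. Hence $N(T)\ge\frac12$ however small $\eta$ is.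
\end{example}

The surface $F_{Th}$ has a thin ridge that passes over $\Delta$, and $T^{-1}$ cuts a notch in it. What makes this possible is the curve $Th(\alpha)$, given in the chart by $x_1=0$, $x_2=\beta(s/\eta)$: it follows $\alpha$ except that it climbs over the ridge inside $R_\eta$. Look at the part $H$ of the graph where $s\ge0$ and $x_1\ge0$. Its boundary consists of half of that curve, which descends through the whole box, and half of the crest $\{s=0,\ x_2=\beta(x_1)\}$, which leaves the box at height $1$. So the boundary of $H$ passes an odd number of times through a generic horizontal cross section of the box at a height between $0$ and $1$, and it does not touch the side walls of the box at those heights. This configuration is what a knot in the tube excludes.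

\subsection*{Knotted tubes}
Let $\mathbb B\subset\mathbb R^3$ be a closed round ball centered on the $z$-axis. Let $k\subset\mathbb B$ be a smooth embedded arc joining the two poles of $\mathbb B$, with interior in $\operatorname{int}\mathbb B$, equal to the $z$-axis near its endpoints, and such that $K=k^+\cup\{\infty\}$ is a trefoil knot in $S^3=\mathbb R^3\cup\{\infty\}$, where $k^+$ is the union of $k$ with the part of the $z$-axis outside $\mathbb B$. Let $\sigma>0$ be so small that the normal disks of radius $2\sigma$ to $k^+$ are disjoint and form a tubular neighborhood of $k^+$, and that those centered on $k$ outside two fixed straight end segments lie in $\operatorname{int}\mathbb B$. For $\sigma'\le\sigma$ let $P^\circ(\sigma')$ be the union of the open normal disks of radius $\sigma'$. Put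
\[
P=\mathbb B\cap\overline{P^\circ(\sigma)},\qquad E=\mathbb B\setminus P^\circ(\sigma).
\]
A \emph{meridian disk} is a closed normal disk $d$ of radius $\sigma$, centered at a point of $k$, that lies in $\operatorname{int}\mathbb B$; thus $\partial d\subset E$. A \emph{knotted tube} in a $3$-manifold $X$ is the image $(D,P)$ of such a pair $(\mathbb B,P)$ under an embedding of a neighborhood of $\mathbb B$ into $X$. We keep the names $E$ and $d$ for the images of the corresponding objects.

The only property of the trefoil that we use is the following standard consequence of its being knotted. Recall the loop theorem, which includes Dehn's lemma: if $S$ is a boundary component of a $3$-manifold $E'$ and $\pi_1(S)\to\pi_1(E')$ is not injective, then there is an embedded disk in $E'$ that meets $\partial E'$ exactly in its boundary, which is an essential curve of $S$.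

\begin{lemma}\label{lem:incompressible}
Let $C_0\subset S^3$ be a closed tubular neighborhood of a trefoil knot $K$, let $E'=S^3\setminus\operatorname{int}C_0$ and $S=\partial E'$. Then $\pi_1(S)\to\pi_1(E')$ is injective.
\end{lemma}

\begin{proof}
The group $H_1(E')\cong\mathbb Z$ is generated by the boundary $\mu$ of a fiber of $C_0$. So the kernel of $H_1(S)\to H_1(E')$ is generated by a class $\lambda$ such that $\mu,\lambda$ is a basis of $H_1(S)$. If the lemma failed, the loop theorem would give an embedded disk in $E'$ bounded by an essential simple closed curve of $S$. The class of this curve is primitive and lies in the kernel, so it is $\pm\lambda$. A simple closed curve in this class is isotopic in $S$ to a section of the circle bundle $S\to K$, so it is joined to $K$ by an embedded annulus in $C_0$. The annulus and the disk together form an embedded disk bounded by $K$, which is impossible since the trefoil is not the trivial knot.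
\end{proof}

By a \emph{closed plane} in a $3$-manifold $X$ we mean a smoothly embedded surface $\Pi\subset X$, diffeomorphic to $\mathbb R^2$ and closed as a subset of $X$. A \emph{dividing curve} in $\Pi$ is a simple closed curve or a properly embedded line $\Gamma\subset\Pi$, smooth except for finitely many corners. By the Jordan curve theorem in $\Pi\cup\{\infty\}\cong S^2$, the complement $\Pi\setminus\Gamma$ has two components, each with frontier $\Gamma$. Consequently, near a smooth point of $\Gamma$, the two local sides of $\Gamma$ belong to different components.

\begin{lemma}[bead lemma]\label{lem:bead}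
Let $(D,P)$ be a knotted tube in a $3$-manifold $X$, with meridian disk $d$. Let $\Pi\subset X$ be a closed plane and $\Gamma\subset\Pi$ a dividing curve with no corner in $D$. If $\Gamma\cap E=\emptyset$ and $\Gamma$ is transverse to $d$, then $\Gamma$ meets $d$ in an even number of points.
\end{lemma}

Two cases show what the lemma says. Let $X=\mathbb R^3$ and let $\Gamma$ be a smooth trefoil knot consisting of $k$ and an arc outside $\mathbb B$; it meets $d$ once, and the lemma says that it lies on no closed plane, which is clear because it would then bound an embedded disk. If instead $k$ is replaced by the straight diameter, the lemma fails for $\Gamma$ the $z$-axis and $\Pi$ a flat plane containing it. In general $\Gamma$ may be unbounded and may wander anywhere in $X\setminus E$, so we localize the argument by cutting $\Pi$ along a torus parallel to the boundary of $E$.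

\begin{proof}
We identify a neighborhood $O$ of $\mathbb B=D$ in $\mathbb R^3$ with its image in $X$.

\emph{Step 1: the torus $S$.} For small $\eta>0$ let $\mathbb B_\eta\subset O$ be the concentric closed ball whose radius is larger by $\eta$, and let $E_\eta=\mathbb B_\eta\setminus P^\circ(\sigma-\eta)$. These compact sets decrease with $\eta$ and their intersection is $E$. As $\Gamma$ is closed in $X$ and misses $E$, we can fix $\eta$ with $E_\eta\cap\Gamma=\emptyset$. The boundary of $E_\eta$ consists of an annulus in $\partial\mathbb B_\eta$ and the lateral surface of the thinner tube, meeting along two circles. Rounding these two edges by removing a little from $E_\eta$ gives a smooth compact submanifold $E'\subseteq E_\eta$. Its complement $C_0=S^3\setminus\operatorname{int}E'$ in the model is the union of the thinner tube with the ball outside $\mathbb B_\eta$, in which $K$ is an unknotted arc (inversion in $\partial\mathbb B_\eta$ turns it into a diameter). So $C_0$ is a tubular neighborhood of $K$, and Lemma~\ref{lem:incompressible} applies to $E'$ and the torus $S=\partial E'$.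

Let $d'\subset d$ be the concentric closed disk of radius $\sigma-\eta$, let $d^\circ=d\setminus\partial d$, let $\mu=\partial d'=d'\cap E'\subset S$, and let $C=X\setminus\operatorname{int}E'$. The normal disks of radius $\sigma-\eta$ close to $d'$ form a neighborhood $d'\times[-1,1]$ of $d'$ in $C$ that meets $S$ in $\mu\times[-1,1]$. Since $d\setminus\operatorname{int}d'\subset E_\eta$, all points of $\Gamma\cap d$ are interior points of $d'$.

\emph{Step 2: general position.} For submanifolds $Y_1,Y_2\subset\mathbb R^3$, a vector $v$ is a regular value of the map $Y_1\times Y_2\to\mathbb R^3$, $(y_1,y_2)\mapsto y_1-y_2$, exactly when $Y_1$ is transverse to $Y_2+v$. By Sard's theorem there are arbitrarily small $v$ such that $\Pi\cap O$ is transverse to $S+v$, $d^\circ+v$ and $\mu+v$, and the smooth part of $\Gamma\cap O$ is transverse to $d^\circ+v$. Take $v$ so small that, for $0\le t\le1$, the set $E_\eta+tv$ lies in $O$ and misses $\Gamma$, and $d+tv\subset\operatorname{int}D$. During the homotopy $d'+tv$ the boundary circle misses $\Gamma$ and the disk stays in $\operatorname{int}D$, where $\Gamma$ is a smooth closed submanifold. Hence the parity of the number of intersection points with $\Gamma$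 is the same for $d'$ and $d'+v$. From now on $E',S,d',d^\circ,\mu$ and the product neighborhood denote the translated objects, and $C=X\setminus\operatorname{int}E'$.

Since $\Pi$ is closed and $S$ is compact, $\Pi\cap S$ is a finite union of disjoint simple closed curves, each transverse to $\mu$ in $S$. Call such a curve \emph{odd} or \emph{even} according to the number of its intersection points with $\mu$, which has the parity of the algebraic intersection number with $\mu$ in $S$.

\emph{Step 3: there is no odd curve.} Suppose there is one. Each component $c$ of $\Pi\cap S$ bounds a disk $\Delta_c$ in the plane $\Pi$. Choose an odd curve $c$ such that $\operatorname{int}\Delta_c$ contains no odd curve. The curve $c$ is essential in $S$, since $c\cdot\mu\neq0$. Let $c'$ be a component of $\Pi\cap S$ in $\operatorname{int}\Delta_c$. If $c'$ were essential in $S$, then $c$ and $c'$ would be disjoint curves representing primitive classes, so $[c']=\pm[c]$ and $c'$ would be odd. Hence $c'$ is null-homotopic in $S$. Remove from $\Delta_c$ the interiors of the disks $\Delta_{c'}$ for the outermost such $c'$. What remains is a disk with holes whose interior is connected and misses $S$, so it lies in $E'$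 or in $C$. Fill each hole by a null-homotopy of $c'$ in $S=E'\cap C$. This shows that $c$ is null-homotopic in $E'$ or in $C$.

The first case contradicts Lemma~\ref{lem:incompressible}. For the second, define $\theta\colon C\to S^1$ by $\theta(y,t)=-e^{i\pi t}$ on $d'\times[-1,1]$ and $\theta=1$ elsewhere. It is continuous because the frontier of $d'\times[-1,1]$ in $C$ is $d'\times\{\pm1\}$. The point $-1$ is a regular value of $\theta|_c$ with preimage $c\cap\mu$, which has an odd number of points. So $\theta|_c$ has odd degree, and $c$ is not null-homotopic in $C$.

\emph{Step 4: counting.} Let $H$ be the closure of one component of $\Pi\setminus\Gamma$. The set $\Pi\cap d^\circ$ is a $1$-manifold, transverse to $\mu$ in $d^\circ$ and transverse to $\Gamma$ in $\Pi$, and $\Gamma\cap\mu=\emptyset$. Therefore $H\cap d'$ is a compact $1$-manifold whose boundary is the disjoint union of $\Gamma\cap d'$ and $H\cap\mu$, and these two finite sets have the same parity. Each component of $\Pi\cap S$ misses $\Gamma$, so it lies in $H$ or is disjoint from $H$. Thus $H\cap\mu$ is the union of the sets $c\cap\mu$ over the components $c\subset H$, and it has an even number of points by Step~3. Hence so does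 $\Gamma\cap d'$.
\end{proof}

\section{Knotted chains and the main estimate}\label{sec:chains}

We want to apply Lemma~\ref{lem:bead} to a curve $\Gamma$ made of pieces of a dual curve $\rho$, on which $\tau>c$, and a piece of a loop $\gamma$ that stays in $\{\tau<c-\delta\}$ except when it is inside the tube. Such a $\Gamma$ misses $E$ as soon as the ball $D$ lies in the band $c-\delta<\tau<c$: the dual curve does not enter $D$, and $\gamma$ is confined to the tube there. The level $c$ is close to $\nu(h)$ and $h$ is arbitrary, so a knot must be available in every band that the tube crosses. This is why we string many small knots along the tube, like beads.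

\subsection*{The model chain}
Let $m\ge1$ and use coordinates $(x,z)\in\mathbb R^2\times\mathbb R$. For $j=1,\dots,m$ let $D_j$ be the closed ball of radius $\frac1{4m}$ centered at $(0,\frac{2j-1}{2m})$; distinct balls are at distance at least $\frac1{2m}$. Let $a^+$ be the $z$-axis with its intersection with each $D_j$ replaced by a scaled copy $k_j$ of the trefoil arc $k$, and let $a\subset a^+$ be the subarc from $(0,-\frac1{4m})$ to $(0,1+\frac1{4m})$. Choose $\sigma<\frac1{4m}$ small enough for each pair $(D_j,k_j)$ as in Section~\ref{sec:tubes}, and so small that the open normal disks of radius $2\sigma$ to $a^+$ form a tubular neighborhood; let $\pi$ be its projection to $a^+$, a smooth submersion. Let $U$ be the union of the closed normal disks of radius $\sigma$ centered on $a$. It is a product of $a$ with a disk, and $\operatorname{int}U$ is the union of the open disks centered at interior points of $a$; it contains $(0,0)$ and $(0,1)$. Normal disks of radius $\sigma$ centered on $a^+\setminus k_j$ miss $D_j$: they are either horizontal at a height outside the range of $D_j$, or within distance $\sigma$ of another ball. Hence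
\begin{equation}\label{eq:C1}
(D_j,P_j)\text{ with }P_j=U\cap D_j\text{ is a knotted tube, and }E_j=D_j\setminus\operatorname{int}U.
\end{equation}
Let $I_j\subset k_j$ be the nonempty open set of centers of meridian disks of $P_j$. A choice of points $y_j\in I_j$ determines meridian disks $d_j=U\cap\pi^{-1}(y_j)$, cuts $a$ into consecutive closed arcs $a_0,\dots,a_m$, and cuts $U$ into the \emph{pieces} $U_j=U\cap\pi^{-1}(a_j)$; see Figure~\ref{fig:chain}. Finally let $X_j$, $0\le j\le m$, be the closed ball of radius $\frac1m$ centered at $(0,\frac jm)$. The balls $D_j$ and $D_{j+1}$ (when defined) and the arc $a_j$ lie within distance $\frac3{4m}$ of this center, and $\sigma<\frac1{4m}$. So, for every choice of the $y_j$,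
\begin{equation}\label{eq:C2}
U_j\subseteq X_j\quad(0\le j\le m),\qquad D_q\subseteq X_{q-1}\cap X_q\quad(1\le q\le m).
\end{equation}
All $X_j$ lie in the cylinder $Z=\{|x|\le1,\ -1\le z\le2\}$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]
\draw[double distance=2pt] (-0.7,0) -- (1.45,0) (3.55,0) -- (6.45,0) (8.55,0) -- (11.45,0) (13.55,0) -- (15.7,0);
\foreach \j/\c in {1/2.5,2/7.5,3/12.5}{
\begin{scope}[shift={(\c,0)}]
\draw[dashed] (0,0) circle (1.95);
\draw[double distance=2pt] (1.05,0.7) .. controls (1.8,0.7) and (1.4,1.4) .. (0,1.4) .. controls (-1.4,1.4) and (-1.8,0.7) .. (-1.05,0.7);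
\foreach \x in {-1.05,-0.35,0.35}{
\draw[double distance=2pt] (\x,0) .. controls +(0.35,0) and +(-0.35,0) .. (\x+0.7,0.7);}
\foreach \x in {-1.05,-0.35,0.35}{
\draw[white,line width=6pt] (\x,0.7) .. controls +(0.35,0) and +(-0.35,0) .. (\x+0.7,0);
\draw[double distance=2pt] (\x,0.7) .. controls +(0.35,0) and +(-0.35,0) .. (\x+0.7,0);}
\draw[very thick] (0,1.28) -- (0,1.52);
\node at (0,1.06) {\scriptsize $d_{\j}$};
\node at (0,-1) {$D_{\j}$};
\end{scope}}
\foreach \j/\c in {0/-0.1,1/5,2/10,3/15.1}{\node at (\c,0.5) {$U_{\j}$};}
\fill (0,0) circle (0.07) (15,0) circle (0.07);
\node at (-0.1,-0.5) {\scriptsize $z=0$};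
\node at (15.1,-0.5) {\scriptsize $z=1$};
\end{tikzpicture}
\caption{A model chain with $m=3$, drawn with the $z$-axis horizontal and not to scale. The thin tube $U$ is tied in a trefoil inside each ball $D_j$, and the meridian disks $d_1,d_2,d_3$ cut it into pieces $U_0,\dots,U_3$.}
\label{fig:chain}
\end{figure}

A \emph{knotted chain} in $M$ is the image of a model chain under an embedding $\Psi\colon O\to M$, where $O\subseteq\mathbb R^3$ is a convex open neighborhood of $Z$. We use the same letters $U,D_j,P_j,E_j,X_j,\pi,\dots$ for the images in $M$. The chain is \emph{$\delta$-fine} if $\operatorname{osc}_{X_j}\tau<\delta/4$ for all $j$.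

Fix a $\delta$-fine chain, meridian disks $d_j$, and a real number $c$. Let
\[
J=\{j:\tau(D_j)\subset(c-\delta,c)\}
\]
index the beads that lie in the band. Cut $a$ at the points $y_j$ with $j\in J$ only, and call the parts of $U$ over the resulting closed subarcs \emph{blocks}. Each block is a union of consecutive pieces, and two distinct blocks meet at most in a disk $d_j$ with $j\in J$. The next lemma says that one cannot cross the band along $U$ without passing through such a disk.

\begin{lemma}\label{lem:blocks}
If a block contains a point with $\tau\ge c$, then $\tau>c-\delta$ on that block.
\end{lemma}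

\begin{proof}
Suppose that pieces $U_i$, $U_l$ of one block contain points with $\tau\ge c$ and $\tau\le c-\delta$, respectively. Call an index $q$ \emph{low} if $X_q$ contains a point with $\tau<c-\delta/2$. On $X_q$ with $q$ low we have $\tau<c-\delta/4$, and on $X_q$ with $q$ not low we have $\tau\ge c-\delta/2$. By \eqref{eq:C2}, $l$ is low and $i$ is not. So there is $q$ with $\min(i,l)<q\le\max(i,l)$ such that exactly one of $q-1$, $q$ is low. Since $D_q\subseteq X_{q-1}\cap X_q$, we get $c-\delta/2\le\tau<c-\delta/4$ on $D_q$, so $q\in J$. But then $a$ is cut at $y_q$, which lies between $a_i$ and $a_l$, and $U_i$, $U_l$ are pieces of different blocks.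
\end{proof}

\begin{proposition}\label{prop:main}
Let $\delta>0$ and let $(U;D_1,\dots,D_m)$ be a $\delta$-fine knotted chain in $M$. If $T\in G$ and $\operatorname{supp}T\subset\operatorname{int}U$, then $N(T)\le2\delta$.
\end{proposition}

\begin{proof}
It suffices to show $\nu(Th)\ge\nu(h)-2\delta$ for all such $T$ and all $h\in G$; applied to $T^{-1}$ and $Th$, this gives the reverse inequality. Fix $T$ and $h$. There is nothing to prove if $\nu(h)\le2\delta$, so let $2\delta<c<\nu(h)$. We prove:

\medskip
\noindent\textbf{Claim.} \emph{$F_h$ contains a dual curve $\rho'$ with $\tau>c-2\delta$ on $\rho'$ and $\rho'\cap\operatorname{supp}T=\emptyset$.}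
\medskip

Given the claim, $\rho'=T(\rho')$ is a dual curve in $F_{Th}$, so $\nu(Th)\ge c-2\delta$ by Corollary~\ref{cor:minimax}(a), and we let $c\to\nu(h)$. Suppose that the claim fails.

\emph{Step 1: two curves on $F_h$.} By Corollary~\ref{cor:minimax}(b) there is a dual curve $\rho\subset F_h$ with
\begin{equation}\label{eq:rho}
\tau>c\ \text{ on }\rho.
\end{equation}
Apply Lemma~\ref{lem:duality} in $F_h$ to the compact set $A=F_h\cap(\{\tau\le c-2\delta\}\cup\operatorname{supp}T)$ and the open set $W=F_h\cap(\{\tau<c-\delta\}\cup\operatorname{int}U)$. A dual curve in $F_h\setminus A$ would prove the claim, so there is $\gamma\in\Lambda_h$ with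
\begin{equation}\label{eq:gamma}
\gamma\subset\{\tau<c-\delta\}\cup\operatorname{int}U.
\end{equation}
A small isotopy of $\gamma$ inside the open set $W$ makes $\gamma$ transverse to $\rho$ in $F_h$. Then $\gamma\cap\rho$ is finite, since $\gamma$ is compact and $\rho$ is closed, and it is nonempty. By Sard's theorem, applied to $\pi$ on the part of $\gamma$ where it is defined, each $I_j$ contains a regular value $y_j$. With this choice $\gamma$ is transverse to every $d_j$. Let $J$ and the blocks be as in Lemma~\ref{lem:blocks}.

The tension is now visible. The loop $\gamma$ must cross $\rho$, which lies above the band, and it may be in or above the band only inside $U$; but $U$ is contractible and $\gamma$ is not. To use Lemma~\ref{lem:bead} we need a plane, and to use the homotopy class of $\gamma$ we must distinguish its successive visits to $U$. The universal cover provides both.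

\emph{Step 2: lifting.} Let $\varpi\colon\widetilde M\to M$ be the universal cover, with deck group $\pi_1(M)$, and write $\tau$ also for $\tau\circ\varpi$. The set $\varpi^{-1}(F_h)$ is a closed embedded surface; let $\Pi$ be one of its components. It is closed in $\widetilde M$ and covers $F_h$. A loop in $\Pi$ projects to a loop in $F_h$ that is null-homotopic in $M$, hence in $F_h$ by $\pi_1$-injectivity, and the null-homotopy lifts to $\Pi$. So $\Pi$ is the universal cover of the annulus or torus $F_h$, and it is a closed plane in $\widetilde M$.

The preimages of $\gamma$ and of $\rho$ in $\Pi$ are closed embedded $1$-manifolds, and each of their components covers $\gamma$ or $\rho$. No component is a circle: a circle in $\Pi$ is null-homotopic, whereas $\gamma$ has infinite order in $\pi_1(F_h)$, and $\rho$ is either a line or an essential curve in a torus. So all components are properly embedded lines. We call the components of the preimage of $\rho$ the \emph{$\rho$-lines}. Choose $p_0\in\Pi$ over a point of $\gamma\cap\rho$ and lift the loop $\gamma$, traversed once, starting from $p_0$. The lift is an embedded arc $\tilde\gamma\subset\Pi$ from $p_0$ to $t(p_0)$, where $t\neq1$ is a deck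 transformation. Let $p_0,p_1,\dots,p_n=t(p_0)$, $n\ge1$, be the points of $\tilde\gamma$ on $\rho$-lines, in order.

Since $O$ is simply connected, $\Psi$ has a lift $\widetilde\Psi\colon O\to\widetilde M$, and $\varpi^{-1}(\Psi(O))$ is the union of the images of the embeddings $g\widetilde\Psi$, $g\in\pi_1(M)$. These images are pairwise disjoint: if $g\widetilde\Psi(y)=g'\widetilde\Psi(y')$, then $y=y'$ because $\Psi$ is injective, and $g=g'$ because the deck group acts freely. Write $\widetilde U,\widetilde D_j,\dots$ for the images of the model objects under $\widetilde\Psi$. Each $(g\widetilde D_j,g\widetilde P_j)$ is a knotted tube in $\widetilde M$. A \emph{lifted block} is the part of some $g\widetilde U$ lying over a block.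

By \eqref{eq:rho}, $\tau(p_i)>c$. So $p_i$ lies over $\operatorname{int}U$ by \eqref{eq:gamma}, and not over any $d_j$ with $j\in J$. Hence $p_i$ lies in exactly one lifted block $B_i$, and by Lemma~\ref{lem:blocks}
\begin{equation}\label{eq:high}
\tau>c-\delta\ \text{ on }B_i.
\end{equation}

\emph{Step 3: $B_i=B_{i+1}$ for $0\le i<n$.} Suppose $B_i\neq B_{i+1}$, so that $p_{i+1}\notin B_i$. Let $\kappa$ be the subarc of $\tilde\gamma$ from $p_i$ to $p_{i+1}$, and let $B_i\subseteq g\widetilde U$. Call the disks $g\tilde d_j\subset B_i$ with $j\in J$ the \emph{gates} of $B_i$; there are at most two. By \eqref{eq:gamma} and \eqref{eq:high}, $\kappa\cap B_i\subset g\operatorname{int}\widetilde U$. A point of $B_i\cap g\operatorname{int}\widetilde U$ that is on no gate is an interior point of $B_i$, and near a point of a gate in $g\operatorname{int}\widetilde U$ the block $B_i$ is one side of the gate. As $\kappa$ is transverse to the gates, it meets them in finitely many points; at each of them it passes from the interior of the compact set $B_i$ to its complement or back, and it can do so nowhere else. It starts in the interior and ends in the complement, so the total number of these points is odd.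 Hence there is a gate $d=g\tilde d_j$ that $\kappa$ meets in an odd number of points. Put $D=g\widetilde D_j$, $P=g\widetilde P_j$, $E=g\widetilde E_j$; then $c-\delta<\tau<c$ on $D$.

Complete $\kappa$ to a dividing curve $\Gamma\subset\Pi$ as follows. The interior of $\kappa$ misses all $\rho$-lines. If $p_i$ and $p_{i+1}$ lie on the same $\rho$-line, let $\Gamma$ be the union of $\kappa$ with the segment of that line between them, a simple closed curve. If they lie on different $\rho$-lines, which are then disjoint, let $\Gamma$ be the union of $\kappa$ with a half-line of the first starting at $p_i$ and a half-line of the second starting at $p_{i+1}$, a properly embedded line. The corners of $\Gamma$ are $p_i$ and $p_{i+1}$. By \eqref{eq:rho}, the part of $\Gamma$ on $\rho$-lines, including the corners, misses $D$. By \eqref{eq:gamma}, $\kappa\cap D$ lies over $\operatorname{int}U$, hence in $g\operatorname{int}\widetilde U$, and so $\kappa$ misses $E$ by \eqref{eq:C1}. Thus $\Gamma\cap E=\emptyset$, $\Gamma$ is transverse to $d$, and $\Gamma\cap d=\kappa\cap d$ has an odd number of points. This contradicts Lemma~\ref{lem:bead}.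

\emph{Step 4: conclusion.} By Step~3, $p_0$ and $p_n$ lie in the same set $g\widetilde U$. But $p_n=t(p_0)\in tg\widetilde U$, and $tg\widetilde U\cap g\widetilde U=\emptyset$ because $t\neq1$. This contradiction proves the claim.
\end{proof}

\section{Moving points by small elements}\label{sec:end}

\begin{lemma}\label{lem:move}
Let $p\neq q$ be points of $M$, let $Q\subset M\setminus\{p,q\}$ be finite, and let $g_1,\dots,g_r\in G$ and $\varepsilon>0$. There is $f\in V(g_1,\dots,g_r;\varepsilon)$ with $f(p)=q$ that fixes every point of $Q$.
\end{lemma}

\begin{proof}
The manifold $M\setminus Q$ is connected. Choose a smooth embedded arc in it from $p$ to $q$, extend it slightly beyond both ends, and parametrize the extended arc by $z\in(-2,3)$ with $p$ at $z=0$ and $q$ at $z=1$. Its normal bundle is trivial, so a thin tubular neighborhood in $M\setminus Q$ gives an embedding $\Psi\colon\{|x|<2,\ -2<z<3\}\to M\setminus Q$ with $\Psi(0,0)=p$ and $\Psi(0,1)=q$. Let $\delta=\varepsilon/3$. The functions $\tau g_i\Psi$ are uniformly continuous on the compact set $Z$, and the model balls $X_j\subseteq Z$ have diameter $2/m$. So for large $m$ the images of the model chain under the embeddings $g_1\Psi,\dots,g_r\Psi$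 are all $\delta$-fine. Let $U$ denote the tube of the image under $\Psi$. Since $\operatorname{int}U$ is connected and contains $p$ and $q$, there is $f\in G$ with $\operatorname{supp}f\subset\operatorname{int}U$ and $f(p)=q$, and $f$ fixes $Q$ pointwise because $U\cap Q=\emptyset$. For each $i$, the conjugate $g_ifg_i^{-1}$ is supported in $\operatorname{int}g_i(U)$, the interior of the tube of the $i$th fine chain. By Proposition~\ref{prop:main}, $N(g_ifg_i^{-1})\le2\delta<\varepsilon$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The topology $\mathfrak t_N$ is a group topology coarser than CO by Lemmas~\ref{lem:length} and~\ref{lem:coarser}, and it is Hausdorff by Proposition~\ref{prop:hausdorff}. Fix $p\neq q$ in $M$. The set $[\{p\},M\setminus\{q\}]$ is a CO-neighborhood of $1$ in $G$. By Lemma~\ref{lem:move} it contains no set $V(g_1,\dots,g_r;\varepsilon)$, so it is not a $\mathfrak t_N$-neighborhood of $1$. Hence $\mathfrak t_N$ is strictly coarser than CO.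

Let $(p_1,\dots,p_n)$ and $(q_1,\dots,q_n)$ be tuples of distinct points, and let $V(g_1,\dots,g_r;\varepsilon)$ be a basic neighborhood. The two tuples may share points, so we pass through auxiliary distinct points $y_1,\dots,y_n$ different from all $p_i$ and $q_i$. For $i=1,\dots,n$, Lemma~\ref{lem:move} gives elements $f_i,f_i'\in V(g_1,\dots,g_r;\varepsilon/2n)$ such that $f_i(p_i)=y_i$ and $f_i$ fixes $y_1,\dots,y_{i-1},p_{i+1},\dots,p_n$, while $f_i'(y_i)=q_i$ and $f_i'$ fixes $q_1,\dots,q_{i-1},y_{i+1},\dots,y_n$. The product $f'_n\cdots f'_1f_n\cdots f_1$ takes $p_i$ to $q_i$ for every $i$, and it lies in $V(g_1,\dots,g_r;\varepsilon)$ by subadditivity of $N$.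
\end{proof}

\begin{remark}[where the hypotheses are used]
That $F$ is closed in $M$ makes the sets $A$ to which Lemma~\ref{lem:duality} is applied compact, and makes the plane $\Pi$ closed, which is needed for $\Pi\cap S$ to be a finite union of circles. That curves of $\Lambda$ are not null-homotopic in $M$ is used in Lemma~\ref{lem:block-disk}, hence for the Hausdorff property, and to obtain $t\neq1$ in Proposition~\ref{prop:main}; the full injectivity of $\pi_1(F)\to\pi_1(M)$ makes $\Pi$ a plane, in which the disks $\Delta_c$ and the region $H$ of Lemma~\ref{lem:bead} exist. Knottedness enters only through Lemma~\ref{lem:incompressible}. Neither compactness nor orientability of $M$ plays a role.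
\end{remark}

\begin{thebibliography}{9}

\bibitem{dlNG}
J. de la Nuez Gonz\'alez, \emph{The compact-open topology on the diffeomorphism or homeomorphism group of a smooth manifold without boundary is minimal in almost all dimensions}, arXiv:2303.11227 (2023).

\end{thebibliography}
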